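\title{Siegel Hecke eigenforms with large sup-norm in degree at least three}

\begin{abstract}
A conjecture of Blomer predicts that an $L^2$-normalized Hecke eigenform of degree $n$ and weight $k$ for the Siegel modular group has sup-norm $k^{n(n+1)/8+o(1)}$ as $k\to\infty$. We show that the upper bound fails in every degree $n\ge3$: if $1\le r\le n-2$ and $r\equiv n \pmod 2$, then for all large even $k$ there is such a form with sup-norm at least $k^{n(n+1)/8+r(n-r-1)/4-\epsilon}$. In degree three this is $k^{7/4-\epsilon}$, against the predicted $k^{3/2+o(1)}$. The form is found by restricting an Ikeda lift of degree $n+r$ to $\mathcal H_n\times\mathcal H_r$ and taking one Fourier coefficient in the second variable. This coefficient lies in a small space with a basis of Hecke eigenforms, and it is too large high in the cusp for its $L^2$-norm.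
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The sup-norm problem in the weight aspect}

Let $n\ge1$, let $\mathcal H_n$ be Siegel's upper half-space of complex symmetric $n\times n$ matrices $Z=X+iY$ with $Y>0$, and let $\Gamma_n=\mathrm{Sp}_{2n}(\mathbb Z)$. We write $S^n_k$ for the space of holomorphic cusp forms of degree $n$ and scalar weight $k$ on $\Gamma_n$. For $F\in S^n_k$ the function $\det(Y)^{k/2}|F(Z)|$ is $\Gamma_n$-invariant and bounded, and we compare two of its norms: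
\[
\|F\|_2^2=\int_{\Gamma_n\backslash\mathcal H_n}|F(Z)|^2\det Y^{k-n-1}\,dX\,dY,\qquad
\|F\|_\infty=\sup_{Z\in\mathcal H_n}\det(Y)^{k/2}|F(Z)|.
\]
The invariant measure $\det Y^{-n-1}dX\,dY$ has finite total mass, so $\|F\|_\infty\ge c\,\|F\|_2$ with $c>0$ depending only on $n$. The ratio $\|F\|_\infty/\|F\|_2$ measures how far $F$ concentrates. (Rescaling the measure by a constant depending on $n$ changes nothing below.) A \emph{Hecke eigenform} is a nonzero $F\in S^n_k$ that is an eigenfunction of all Hecke operators. The following conjecture is taken from the paper of Das and Krishna \cite{DK}.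

\medskip
\noindent\textbf{Conjecture} (Blomer). \emph{For each $n\ge1$ there is a function $\varepsilon_n(k)\to0$ such that every Hecke eigenform $F\in S^n_k$ with $\|F\|_2=1$ satisfies}
\[
k^{n(n+1)/8-\varepsilon_n(k)}\le\|F\|_\infty\le k^{n(n+1)/8+\varepsilon_n(k)}.
\]

\medskip
For $n=1$ this is a theorem of H.~Xia, who proved $k^{1/4-\epsilon}\ll_\epsilon\|f\|_\infty\ll_\epsilon k^{1/4+\epsilon}$. We prove that the conjecture, as a statement about all degrees, is false.

\begin{theorem}\label{thm:main}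
Let $n\ge3$, let $1\le r\le n-2$ with $r\equiv n\pmod2$, and let $\epsilon>0$. For every sufficiently large even $k$ there is a Hecke eigenform $G\in S^n_k$ with $\|G\|_2=1$ and
\[
\|G\|_\infty\ \ge\ k^{\frac{n(n+1)}8+\frac{r(n-r-1)}4-\epsilon}.
\]
\end{theorem}

For $n\ge3$ one may take $r=1$ if $n$ is odd and $r=2$ if $n$ is even, and $r(n-r-1)>0$ for every admissible $r$. This gives the following.

\begin{corollary}\label{cor:main}
The upper bound in the conjecture fails for every $n\ge3$. More precisely,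
\[
\limsup_{k\to\infty}\ \max_{G}\frac{\log\|G\|_\infty}{\log k}\ \ge\ \frac{n(n+1)}8+\max_{\substack{1\le r\le n-2\\ r\equiv n\ (2)}}\frac{r(n-r-1)}4,
\]
where $G$ runs over the Hecke eigenforms in $S^n_k$ with $\|G\|_2=1$. For $n=3$ and every large even $k$ there is such a $G$ with $\|G\|_\infty\ge k^{7/4-\epsilon}$, while the conjecture requires $\|G\|_\infty\le k^{3/2+o(1)}$.
\end{corollary}

We make no claim for $n=2$, where no $r$ is admissible.

\subsection{Where the exponent $n(n+1)/8$ comes from}\label{ss:heuristic}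

Write $e(x)=e^{2\pi ix}$. The lower bound for $n=1$ has a short proof, and this proof is the model for everything below. Let $f(z)=\sum_{j\ge1}\lambda(j)j^{(k-1)/2}e(jz)$ be a Hecke eigenform on $\mathrm{SL}_2(\mathbb Z)$ with $\lambda(1)=1$. The first coefficient gives $\sup_x|f(x+iy)|\ge e^{-2\pi y}$, and the choice $y=k/4\pi$ gives $\|f\|_\infty^2\ge(k/4\pi e)^k$. On the other side, the standard fundamental domain lies in the strip $|x|\le\frac12$, $y\ge\frac{\sqrt3}2$, so Parseval's identity gives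
\[
\|f\|_2^2\le\sum_{j\ge1}\lambda(j)^2j^{k-1}\int_{\sqrt3/2}^\infty e^{-4\pi jy}y^{k-2}\,dy .
\]
The integral is at most $\Gamma(k-1)(4\pi j)^{-(k-1)}$ and, after inserting $\frac43y^2\ge1$, at most $\frac43\Gamma(k+1)(4\pi j)^{-(k+1)}$. With Deligne's bound $|\lambda(j)|\le\tau(j)$, where $\tau$ is the divisor function, we get
\[
\|f\|_2^2\ll\frac{\Gamma(k-1)}{(4\pi)^k}\sum_j\tau(j)^2\min\bigl(1,(k/j)^2\bigr)\ll_\epsilon\frac{\Gamma(k-1)}{(4\pi)^k}\,k^{1+\epsilon}.
\]
Since $(k/e)^k/\Gamma(k-1)\asymp k^{3/2}$ by Stirling's formula, $\|f\|_\infty^2/\|f\|_2^2\gg k^{3/2-1-\epsilon}$, which is the exponent $\frac14$. The large value occurs at height $y\asymp k$, where one coefficient dominates, whereas the $L^2$-norm sees about $k$ coefficients.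

In degree $n$ let $F=\sum_Ta(T)e(\operatorname{tr}TZ)$, the sum over positive definite half-integral $T$, and normalize the coefficients by $a^*(T)=|a(T)|^2\det T^{-(k-(n+1)/2)}$. The same argument, carried out in Section~\ref{sec:omega} in the form in which we need it, gives for a fixed $T_0$
\begin{equation}\label{eq:template}
\frac{\|F\|_\infty^2}{\|F\|_2^2}\gg k^{3n(n+1)/4}\;\frac{a^*(T_0)}{\sum_{T/\mathrm{GL}_n(\mathbb Z)}a^*(T)\,|\operatorname{Aut}T|^{-1}\min\bigl(1,(k^n/\det T)^n\bigr)} .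
\end{equation}
The following is only a heuristic. The mass formula suggests that there are about $x^{(n+1)/2}$ classes with $\det T\le x$. If all $a^*(T)$ have about the same size, as Deligne's bound suggests for $n=1$, then the sum has about $k^{n(n+1)/2}$ equal terms, and the right side of \eqref{eq:template} is $k^{n(n+1)/4}$. This is the square of the conjectured size. It also shows how the conjecture could fail: one needs an eigenform whose normalized coefficients \emph{decrease} as $\det T$ grows up to $k^n$.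

\subsection{Notation}
We write $A^\top$ for the transpose, $A^{-\top}$ for its inverse, $A[B]=B^\top AB$, and $Z\oplus W$ for the block diagonal matrix. For $\mathcal O=\mathbb Z$ or $\mathbb Z_p$, $\mathrm{Sym}_j(\mathcal O)$ is the set of symmetric $j\times j$ matrices over $\mathcal O$, and $\mathrm{Sym}^*_j(\mathcal O)$ is the set of half-integral ones, that is, those $T$ for which $2T$ has entries in $\mathcal O$ and diagonal entries in $2\mathcal O$. For $S>0$, $\operatorname{Aut}S=\{U\in\mathrm{GL}_n(\mathbb Z):S[U]=S\}$. The $p$-adic valuation is $v_p$. Constants $c,C>0$, and those implied in $\ll$ and $O(\cdot)$, depend only on $n$, $r$ and the displayed parameters, and may change from line to line.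

\section{The idea in degree three}\label{sec:idea}

Take $n=3$, $r=1$. Let $F\in S^4_k$ have Fourier coefficients $A(T)$, restrict $F$ to points $Z\oplus w$ with $Z\in\mathcal H_3$, $w\in\mathcal H_1$, and let $\Omega(Z)$ be the coefficient of $e(w)$:
\[
\Omega(Z)=\sum_{T_1}\beta(T_1)e(\operatorname{tr}T_1Z),\qquad
\beta(T_1)=\sum_{\rho\in\mathbb Z^3}A(T_{1},\rho),\qquad A(T_1,\rho)=A\begin{pmatrix}T_1&\rho/2\\ \rho^\top/2&1\end{pmatrix}.
\]
Three observations drive the proof.

\emph{The form $\Omega$ lies in a small space.} Write $F(Z\oplus w)=\sum_iF_i(Z)g_i(w)$ with $\{g_i\}$ a basis of $S^1_k$. Then $\Omega$ is a linear combination of the $F_i\in S_k^3$, and there are $O(k)$ of them.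

\emph{Its coefficients are those of a form of degree four.} Completing the square with $S=T_1-\frac14\rho\rho^\top$ gives $\Omega=\sum_{\mu\in(\mathbb Z/2)^3}\Omega_\mu\theta_\mu$, where $\theta_\mu=\sum_{\rho\equiv\mu}e(\frac14\rho^\top Z\rho)$ and the coefficient of $\Omega_\mu$ at $S$ is a single $A(T)$ with $\Delta:=\det2T=2\det 2S$. The theta series are bounded on the fundamental domain, so only the $\Omega_\mu$ matter for an upper bound on $\|\Omega\|_2$. The natural size of $|A(T)|^2$ in degree four is $\Delta^{k-5/2}$, while the normalization in degree three divides by $\Delta^{k-2}$. The normalized coefficients therefore decay like $\Delta^{-1/2}$.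

\emph{A small coefficient of $\Omega$ is essentially one coefficient of $F$.} Let $M$ be a Gram matrix of the lattice $D_3=\{x\in\mathbb Z^3:\sum x_i\text{ even}\}$, so $\det M=4$, and let $T_1=\frac12M$. Then
\[
\Delta=2\det\bigl(M-\tfrac12\rho\rho^\top\bigr)=8-4\,\rho^\top M^{-1}\rho ,
\]
and $\rho^\top M^{-1}\rho$ runs over the squared lengths in the dual lattice $\mathbb Z^3\cup(\mathbb Z^3+(\frac12,\frac12,\frac12))$. The values below $2$ are $0$ (once), $\frac34$ (eight times) and $1$ (six times). So $\beta(\frac12M)$ has fifteen terms, one with $\Delta=8$, eight with $\Delta=5$ and six with $\Delta=4$. Their natural squared sizes are $8^{k-5/2}$, $5^{k-5/2}$, $4^{k-5/2}$, and the term $\rho=0$ wins by an exponential factor.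

Now count exponents as in \eqref{eq:template}. The factor in front is $k^9$. There are about $x^2$ ternary classes of determinant up to $x$, and the range is $x\approx k^3$. For a form with coefficients of constant normalized size the sum is $k^6$, which gives $k^3=(k^{3/2})^2$. For $\Omega$ each term carries $\Delta^{-1/2}$, the sum is $x^{3/2}=k^{9/2}$, and the ratio is $k^{9/2}$. If the span of the $F_i$ has an orthonormal basis of eigenforms, the Cauchy--Schwarz inequality loses its dimension $O(k)$ and leaves an eigenform with squared sup-norm $k^{7/2}=(k^{7/4})^2$. For general $n$ and $r$ the gain is $k^{nr/2}$ and the loss is $k^{r(r+1)/2}$; the difference of the exponents is $r(n-r-1)/2$.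

Three things have to be proved, and all three are available when $F$ is an Ikeda lift of an elliptic eigenform $f$.
\begin{enumerate}
\item The span of the $F_i$ must have a basis of Hecke eigenforms. Restriction to $\mathcal H_n\times\mathcal H_r$ does not commute with Hecke operators, so this needs the special Hecke eigenvalues of the lift (Section~\ref{sec:hecke}). The forms so obtained are the Miyawaki--Ikeda lifts.
\item The normalized coefficient $|A(T)|^2\Delta^{-(k-5/2)}$ of the lift is a central twisted $L$-value times a product of local polynomials. The local polynomials must be bounded in mean square over all classes of given determinant (Sections~\ref{sec:local} and~\ref{sec:classes}).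
\item The $L$-value attached to the main term must not be small compared with the average of the others. We obtain this for one $f$ of each weight by averaging over $f$ (Section~\ref{sec:L}).
\end{enumerate}
Section~\ref{sec:omega} reduces Theorem~\ref{thm:main} to the last two points.

\section{Background}\label{sec:background}

From now on $n,r$ are as in Theorem~\ref{thm:main}, $k$ is even and large, and
\[
N=n+r=2m,\qquad k'=k-m .
\]
Thus $m\ge2$ and $k'\equiv m\pmod2$.

\subsection{Discriminants}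
A \emph{fundamental discriminant} is $1$ or the discriminant of a quadratic field: a squarefree $D\equiv1\pmod4$, or $D=4D'$ with $D'\equiv2,3\pmod4$ squarefree. Let $\chi_D$ be the associated quadratic character. For $0<T\in\mathrm{Sym}^*_N(\mathbb Z)$ put $\Delta_T=\det2T$ and write $(-1)^m\Delta_T=D_T\mathfrak f_T^2$ with $D_T$ fundamental and $\mathfrak f_T\ge1$ an integer.

For $T\in\mathrm{Sym}^*_N(\mathbb Z_p)$ with $\det T\ne0$ let $E_T=\mathbb Q_p(\sqrt{(-1)^m\det2T})$. Put $\xi_p(T)=1,-1,0$ according as $E_T$ is $\mathbb Q_p$, unramified quadratic or ramified, and let $2\varphi_p(T)$ be $v_p(\det2T)$ minus the exponent of the discriminant of $E_T/\mathbb Q_p$. Both invariants depend only on $\det 2T$ modulo $(\mathbb Z_p^\times)^2$, and for global $T$ we have $\xi_p(T)=\chi_{D_T}(p)$ and $\varphi_p(T)=v_p(\mathfrak f_T)$. The discriminant exponent is at most $1$ for odd $p$ and at most $3$ for $p=2$, so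
\begin{equation}\label{eq:phi}
\varphi_p(T)=\lfloor v_p(\det2T)/2\rfloor\quad(p\text{ odd}),\qquad v_2(\det2T)\le2\varphi_2(T)+3 .
\end{equation}

\subsection{The Siegel series and the Eisenstein series}\label{ss:siegel}
Let $\psi_p$ be the standard additive character of $\mathbb Q_p$, trivial on $\mathbb Z_p$. For $\Lambda\in\mathrm{Sym}_N(\mathbb Q_p)$ let $\operatorname{den}(\Lambda)=[\Lambda\mathbb Z_p^N+\mathbb Z_p^N:\mathbb Z_p^N]$. For $T\in\mathrm{Sym}^*_N(\mathbb Z_p)$ with $\det T\neq0$, the \emph{Siegel series} is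
\[
b_p(T;X)=\sum_{\Lambda\in\mathrm{Sym}_N(\mathbb Q_p)/\mathrm{Sym}_N(\mathbb Z_p)}\psi_p(\operatorname{tr}T\Lambda)\,X^{v_p(\operatorname{den}\Lambda)} .
\]
Each power of $X$ receives finitely many terms. We use the following facts (Kitaoka, Shimura, Feit; the functional equation is due to Katsurada). The series $b_p(T;X)$ is a polynomial in $X$, and $b_p=\gamma_pF_p$ with
\begin{equation}\label{eq:gamma}
\gamma_p(T;X)=(1-X)\bigl(1-\xi_p(T)p^mX\bigr)^{-1}\prod_{i=1}^m(1-p^{2i}X^2),
\end{equation}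
where $F_p(T;X)$ is a polynomial of degree $2\varphi_p(T)$ with constant term $1$; in particular $F_p=1$ if $\varphi_p(T)=0$. The Laurent polynomial
\[
\tilde F_p(T;X)=X^{-\varphi_p(T)}F_p\bigl(T;p^{-(N+1)/2}X\bigr)
\]
satisfies $\tilde F_p(T;X^{-1})=\tilde F_p(T;X)$. Moreover
\begin{equation}\label{eq:invariance}
\tilde F_p(uT[U];X)=\tilde F_p(T;X)\qquad(u\in\mathbb Z_p^\times,\ U\in\mathrm{GL}_N(\mathbb Z_p)):
\end{equation}
the substitution $\Lambda\mapsto uU\Lambda U^\top$ preserves $\operatorname{den}$, and $\det$ changes by the unit square $u^{2m}(\det U)^2$.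

By Siegel's formula, for even $k>N+1$ the coefficient at $T>0$ of the Eisenstein series $E_k=\sum\det(CZ+D)^{-k}$ of degree $N$ is
\begin{equation}\label{eq:eis}
c_{N,k}\,\det T^{\,k-(N+1)/2}\prod_pb_p(T;p^{-k}),\qquad c_{N,k}\ne0 .
\end{equation}

\subsection{Half-integral weight forms and the Ikeda lift}\label{ss:ikeda}
Let $f$ run over the normalized Hecke eigenforms in $S_{2k'}(\mathrm{SL}_2(\mathbb Z))$, with coefficients $\lambda_f(j)j^{k'-1/2}$. Let $\alpha_p^{\pm1}$ be the Satake parameters, $\lambda_f(p)=\alpha_p+\alpha_p^{-1}$. By Deligne, $|\alpha_p|=1$ and $|\lambda_f(j)|\le\tau(j)$. Let $L(s,f\times\chi_D)=\sum_j\lambda_f(j)\chi_D(j)j^{-s}$, continued analytically.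

Kohnen's plus space $S^+_{k'+1/2}(\Gamma_0(4))$ consists of the cusp forms of weight $k'+\frac12$ whose $j$-th coefficient vanishes unless $(-1)^{k'}j\equiv0,1\pmod4$. By Kohnen, to $f$ there corresponds an eigenform $h_f=\sum_jc_f(j)e(jz)$ in this space, unique up to scalars. We normalize it by $\frac16\int_{\Gamma_0(4)\backslash\mathcal H_1}|h_f|^2y^{k'-3/2}\,dx\,dy=1$. The Kohnen--Zagier formula states that for fundamental $D$ with $(-1)^{k'}D>0$
\[
|c_f(|D|)|^2=\frac{(k'-1)!}{\pi^{k'}}\,|D|^{k'-1/2}\,\frac{L(\frac12,f\times\chi_D)}{\|f\|_2^2}.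
\]
Put $c_f^*(D)=|c_f(|D|)|^2|D|^{-(k'-1/2)}$ and $\omega_f=\Gamma(2k'-1)(4\pi)^{-(2k'-1)}\|f\|_2^{-2}$. The duplication formula $\Gamma(2k'-1)=2^{2k'-2}\pi^{-1/2}\Gamma(k'-\frac12)\Gamma(k')$ turns this into
\begin{equation}\label{eq:KZ}
c_f^*(D)=\mathcal G\,\omega_f\,L(\tfrac12,f\times\chi_D),\qquad \mathcal G=\frac{2\,(4\pi)^{k'-1/2}}{\Gamma(k'-\frac12)} .
\end{equation}
In particular $L(\frac12,f\times\chi_D)\ge0$. The weights $\omega_f$ are those of Petersson's formula
\begin{equation}\label{eq:petersson}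
\sum_f\omega_f\lambda_f(j)=\delta_{j=1}+2\pi(-1)^{k'}\sum_{c\ge1}\frac{S(1,j;c)}{c}\,J_{2k'-1}\Bigl(\frac{4\pi\sqrt j}c\Bigr),
\end{equation}
where $S(1,j;c)$ is the Kloosterman sum and $J$ the Bessel function.

Ikeda's theorem \cite{Ikeda} says that, since $k'\equiv m\pmod2$, the numbers
\begin{equation}\label{eq:ikeda}
A_f(T)=c_f(|D_T|)\,\mathfrak f_T^{\,k'-1/2}\prod_p\tilde F_p(T;\alpha_p)\qquad(0<T\in\mathrm{Sym}_N^*(\mathbb Z))
\end{equation}
are the Fourier coefficients of a cusp form $F_f\in S^N_k$. We set $A_f(T)=0$ if $T$ is not positive definite. Writing $w_f(T)=\prod_p|\tilde F_p(T;\alpha_p)|^2$, we have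
\begin{equation}\label{eq:Asq}
|A_f(T)|^2=c_f^*(D_T)\,\Delta_T^{\,k'-1/2}\,w_f(T).
\end{equation}

\subsection{Quadratic forms and reduction theory}\label{ss:forms}
For $0<B\in\mathrm{Sym}_n(\mathbb Z)$ the genus of $B$ is the set of $\mathrm{GL}_n(\mathbb Z)$-classes of positive $B'$ that are $\mathrm{GL}_n(\mathbb Z_p)$-equivalent to $B$ for all $p$. Siegel's mass formula \cite[Thm.~6.8.1]{Kitaoka} reads
\begin{equation}\label{eq:mass}
\sum_{B'\in\operatorname{gen}(B)}\frac1{|\operatorname{Aut}B'|}=c_n(\det B)^{(n+1)/2}\prod_p\sigma_p(B)^{-1},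
\end{equation}
where $\sigma_p(B)=\frac12\lim_{a\to\infty}p^{-an(n-1)/2}\#\{X\in M_n(\mathbb Z/p^a):B[X]\equiv B\}$; another convention at $p=2$ only changes $c_n$. For odd $p$, matrices in $\mathrm{Sym}_j(\mathbb Z_p)$ with unit determinant are classified by the determinant modulo unit squares, and the orthogonal groups of their reductions have orders
\begin{equation}\label{eq:orth}
|\mathrm O_{2s+1}(\mathbb F_p)|=2p^{s^2}\prod_{i=1}^s(p^{2i}-1),\qquad
|\mathrm O^\pm_{2s}(\mathbb F_p)|=2p^{s(s-1)}(p^s\mp1)\prod_{i=1}^{s-1}(p^{2i}-1),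
\end{equation}
where the sign is $+$ exactly when $(-1)^s\det$ is a square.

We also use $\dim S^r_k\le Ck^{r(r+1)/2}$, and the fact that Siegel's fundamental domain for $\Gamma_n$ lies in
\begin{equation}\label{eq:siegelset}
\{X+iY:\ |x_{ij}|\le\tfrac12,\ Y\in\mathcal R_n,\ Y\ge c\,1_n\},
\end{equation}
where $\mathcal R_n$ is Minkowski's fundamental domain for $\mathrm{GL}_n(\mathbb Z)/\pm1$ acting on $\{Y>0\}$.

\subsection{Two lattices}\label{ss:lattices}
In Section~\ref{sec:idea} the main term had $\Delta=8$, a fundamental discriminant, so that \eqref{eq:ikeda} reduces to $c_f(8)$ with no local polynomial. To arrange this in general we fix Gram matrices $M$ of rank $n$ and $R$ of rank $r$ of even positive definite lattices such that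
\[
D_0:=(-1)^m\det M\det R\quad\text{is a fundamental discriminant.}
\]
The root lattices $A_j,D_j,E_6,E_7,E_8$ have determinants $j+1,4,3,2,1$, and copies of $E_8$ fill up the rank.
\begin{itemize}
\item $n,r$ odd. Take $M=D_n$ and $R=E_8^j\oplus R_0$ with $R_0=A_1,\ A_1\oplus A_2,\ A_1\oplus A_4,\ E_7$ for $r\equiv1,3,5,7\pmod8$. Then $\det R=2,6,10,2$ and $D_0\in\{\pm8,\pm24,\pm40\}$, all fundamental.
\item $n,r$ even. Take $M=D_n$ if $n\equiv2\pmod4$, $M=E_8^{n/8}$ if $8\mid n$, and $M=E_8^j\oplus A_1\oplus A_3$ if $n\equiv4\pmod8$; then $(-1)^{n/2}\det M=-4,1,8$. Take $R=E_8^j\oplus R_0$ with $R_0=0,A_2,A_4,E_6$ for $r\equiv0,2,4,6\pmod8$; then $(-1)^{r/2}\det R=1,-3,5,-3$. The product $D_0$ of two coprime fundamental discriminants is fundamental.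
\end{itemize}
We put $q=\det R$, so that $|D_0|=q\det M$.

\section{Hecke operators and the restriction of the lift}\label{sec:hecke}

Fix $f$ and write $F=F_f$. Let $\{g_i\}$ be a basis of $S^r_k$ consisting of Hecke eigenforms. The function $F(Z\oplus W)$ is modular of weight $k$ in each variable, and cuspidal in each variable because the diagonal blocks of a positive definite $T$ are positive definite. Hence
\begin{equation}\label{eq:restriction}
F(Z\oplus W)=\sum_iF_i(Z)g_i(W),\qquad F_i\in S^n_k .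
\end{equation}
Let $\mathcal V\subset S^n_k$ be the span of the $F_i$, so $\dim\mathcal V\le Ck^{r(r+1)/2}$.

\begin{proposition}\label{prop:eigen}
Each nonzero $F_i$ is a Hecke eigenform, and $\mathcal V$ has an orthonormal basis of Hecke eigenforms.
\end{proposition}

The plan is as follows. At each prime $p$ the Hecke eigenvalues of $F$ are those of the spherical vector $\phi_0$ in a representation induced from the Siegel parabolic subgroup (Lemma~\ref{lem:satake}). Vectors of this representation are functions on the variety of Lagrangian subspaces, on which the group of the two factors has a dense orbit. The stabilizer of a point in this orbit links the first factor to the second, and this lets us replace a Hecke operator in $Z$ by a Hecke operator in $W$ (Lemma~\ref{lem:identity}). A linear relation among translates of $\phi_0$ passes to $F$ because both vectors live in unitary representations (Lemma~\ref{lem:transfer}). Since the $g_i$ are eigenforms in $W$, the $F_i$ are eigenforms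 in $Z$.

\subsection{Hecke operators}
For $j\in\{n,r,N\}$ let $\mathrm{GSp}_{2j}$ be the group of $g$ with $gJg^\top=\nu(g)J$, $J=\bigl(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\bigr)$. Fix a prime $p$, write $v=v_p$, $G_j=\mathrm{GSp}_{2j}(\mathbb Q_p)$, $K_j=\mathrm{GSp}_{2j}(\mathbb Z_p)$, and normalize Haar measure by $\operatorname{vol}K_j=1$. The Hecke algebra $\mathcal H(G_j)$ consists of the compactly supported bi-$K_j$-invariant functions, with convolution $(t_1*t_2)(x)=\int t_1(y)t_2(y^{-1}x)\,dy$. Every double coset $K_jyK_j$ contains a diagonal matrix, so the anti-involution $y\mapsto y^\top$ fixes every bi-$K_j$-invariant function. As it reverses convolution products, two bi-$K_j$-invariant functions commute if one of them has compact support. Put $\check t(y)=t(y^{-1})$; then $(t_1*t_2)^\vee=\check t_2*\check t_1$. On right $K_j$-invariant functions $\Phi$ we define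
\[
\mathsf T_t\Phi(x)=\sum_{y\in G_j/K_j}t(y)\Phi(xy),\qquad\text{so that}\quad \mathsf T_{t_1*t_2}=\mathsf T_{t_1}\mathsf T_{t_2}.
\]

For $g=\bigl(\begin{smallmatrix}A&B\\C&D\end{smallmatrix}\bigr)$ real with $\nu(g)>0$ let $\mathfrak j(g,Z)=\det(CZ+D)$ and $(E|g)(Z)=\nu(g)^{jk/2}\mathfrak j(g,Z)^{-k}E(gZ)$. By strong approximation, $\mathrm{GSp}_{2j}(\mathbb A)=\mathrm{GSp}_{2j}(\mathbb Q)\,\mathrm{GSp}_{2j}^+(\mathbb R)\,\mathrm{GSp}_{2j}(\hat{\mathbb Z})$. To a modular form $E$ of degree $j$ and even weight $k$ we attach the function $\Phi_E$ on $\mathrm{GSp}_{2j}(\mathbb A)$ that is left invariant under rational points, right invariant under $\mathrm{GSp}_{2j}(\hat{\mathbb Z})$, and satisfies $\Phi_E(g_\infty)=(E|g_\infty)(i1_j)$ for $\nu(g_\infty)>0$. The center acts trivially because $k$ is even. Since $|\Phi_E(g_\infty)|^2=\det Y^k|E(Z)|^2$ for $Z=g_\infty(i1_j)$, the $L^2$-norm of $\Phi_E$ modulo the center is proportional to the Petersson norm.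

If $yK_j=\gamma K_j$ with $\gamma\in\mathrm{GSp}_{2j}(\mathbb Z[1/p])$ and $\nu(\gamma)>0$, then left multiplication by the rational point $\gamma^{-1}$ gives $\Phi_E(g_\infty y)=\Phi_E(\gamma^{-1}g_\infty)$, as $\gamma$ is integral at all primes $\ell\neq p$. So $\mathsf T_t\Phi_E=\Phi_{\mathsf T_tE}$ with $\mathsf T_tE=\sum_yt(y)E|\gamma_y^{-1}$. These are the classical Hecke operators at $p$, including those of nonsquare similitude such as $T(p)$; as $p$ varies they commute and generate all Hecke operators. Right translation is unitary, so on cusp forms $\mathsf T_t^*=\mathsf T_{\check t}$ for real-valued $t$.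

\subsection{The eigenvalues of the lift}
Let $P\subset G_N$ be the Siegel parabolic subgroup of matrices $b=\bigl(\begin{smallmatrix}A&*\\0&\nu A^{-\top}\end{smallmatrix}\bigr)$. Conjugation by $b$ acts on the unipotent radical by $X\mapsto\nu^{-1}AXA^\top$, so $\delta_P^{1/2}(b)=|\det A|^{m+1/2}|\nu|^{-m(m+1/2)}$. For $\alpha\in\mathbb C^\times$ let $\chi_\alpha(b)=\alpha^{v(\det A)-m\,v(\nu)}$ and let $I(\alpha)$ be the space of locally constant $\phi$ on $G_N$ with $\phi(bx)=\chi_\alpha(b)\delta_P^{1/2}(b)\phi(x)$, on which $G_N$ acts by right translation. For $|\alpha|=1$ the norm $\int_{K_N}|\phi|^2$ is $G_N$-invariant. By the Iwasawa decomposition $G_N=PK_N$ there is a unique $K_N$-fixed $\phi_0\in I(\alpha)$ with $\phi_0(1)=1$. Hence $\mathsf T_t\phi_0=\hat t(\alpha)\phi_0$, where $\hat t(\alpha)=\sum_yt(y)\phi_0(y)$ is a Laurent polynomial in $\alpha$.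

\begin{lemma}\label{lem:satake}
For all $t\in\mathcal H(G_N)$ we have $\mathsf T_tF_f=\hat t(\alpha_p)F_f$.
\end{lemma}

The coefficients of the lift and of the Eisenstein series have the same shape, with $\alpha_p$ replaced by $p^{-(k'-1/2)}$. The action of $\mathsf T_t$ on such coefficients is given by a Laurent polynomial that does not depend on the weight, and the Eisenstein series of infinitely many weights determine it.

\begin{proof}
By linearity let $t$ be supported on $v(\nu)=-a$. Since $\mathrm{GL}_N(\mathbb Q_p)=\mathrm{GL}_N(\mathbb Z[1/p])\mathrm{GL}_N(\mathbb Z_p)$ and $\mathbb Q_p=\mathbb Z[1/p]+\mathbb Z_p$, the cosets $yK_N$ in the support of $t$ have representatives $\gamma$ in $P$ with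
\[
\gamma^{-1}=\begin{pmatrix}p^aU^{-\top}&B\\0&U\end{pmatrix},\qquad U\in\mathrm{GL}_N(\mathbb Z[1/p]),\quad\det U=\pm p^{i(U)},
\]
and $B$ with entries in $\mathbb Z[1/p]$. Fix them once and for all. Let $E=\sum A_E(T)e(\operatorname{tr}TZ)$ have degree $N$ and even weight $k$. Then $(E|\gamma^{-1})(Z)=p^{(am-i)k}E(p^aU^{-\top}ZU^{-1}+BU^{-1})$ with $i=i(U)$, so the coefficient of $\mathsf T_tE$ at a half-integral $T'>0$ is
\[
\sum_Up^{(am-i)k}\,\kappa_U(T')\,A_E(T),\qquad T=p^{-a}UT'U^\top,
\]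
where $\kappa_U(T')=\sum_Bt(\gamma)e(\operatorname{tr}TBU^{-1})$ does not depend on $k$ or $E$, and only half-integral $T$ contribute. For such $T$ we have $\Delta_T=p^{2(i-am)}\Delta_{T'}$, hence $D_T=D_{T'}$ and $\mathfrak f_T=p^{i-am}\mathfrak f_{T'}$, and $\tilde F_\ell(T;\cdot)=\tilde F_\ell(T';\cdot)$ for $\ell\ne p$ by \eqref{eq:invariance}. Suppose that
\begin{equation}\label{eq:shape}
A_E(T)=C(D_T)\,\mathfrak f_T^{\,k'-1/2}\prod_\ell\tilde F_\ell(T;X_\ell)\qquad(T>0)
\end{equation}
for some function $C$ and numbers $X_\ell$. The powers of $p$ combine to $p^{(am-i)(k-k'+1/2)}=p^{(am-i)(m+1/2)}$, and the coefficient of $\mathsf T_tE$ at $T'$ is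
\begin{equation}\label{eq:star}
C(D_{T'})\,\mathfrak f_{T'}^{\,k'-1/2}\prod_{\ell\ne p}\tilde F_\ell(T';X_\ell)\cdot P_{t,T'}(X_p),
\end{equation}
with $P_{t,T'}(X)=\sum_Up^{(am-i)(m+1/2)}\kappa_U(T')\tilde F_p(T;X)$, a Laurent polynomial independent of $k$.

Take $E=E_k$ with $k>N+1$ even and $X_\ell=\ell^{-(k'-1/2)}$. Then $\ell^{-(N+1)/2}X_\ell=\ell^{-k}$, so $F_\ell(T;\ell^{-k})=X_\ell^{\varphi_\ell(T)}\tilde F_\ell(T;X_\ell)$, and $\prod_\ell X_\ell^{\varphi_\ell(T)}=\mathfrak f_T^{-(k'-1/2)}$. By \eqref{eq:gamma}, $\prod_\ell\gamma_\ell(T;\ell^{-k})=L(k',\chi_{D_T})\,\zeta(k)^{-1}\prod_{i\le m}\zeta(2k-2i)^{-1}$, and $\det T^{k-(N+1)/2}=(2^{-N}|D_T|\mathfrak f_T^2)^{k'-1/2}$. So \eqref{eq:eis} has the shape \eqref{eq:shape} with $C(D)=C_k|D|^{k'-1/2}L(k',\chi_D)\ne0$.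

Next, $E_k$ is an eigenform. Let $\phi=\phi_\infty\prod_\ell\phi_\ell$ on $\mathrm{GSp}_{2N}(\mathbb A)$, where $\phi_\infty(g)=|\nu(g)|^{mk}\mathfrak j(g,i1_N)^{-k}$ and $\phi_\ell(bu)=|\det A|_\ell^k|\nu|_\ell^{-mk}$ for $b\in P(\mathbb Q_\ell)$, $u\in\mathrm{GSp}_{2N}(\mathbb Z_\ell)$. As $\phi_\infty(bg)=|\det A|^k|\nu|^{-mk}\phi_\infty(g)$, the product formula makes $\phi$ left $P(\mathbb Q)$-invariant. Since $\mathrm{GSp}_{2N}(\mathbb Q)=P(\mathbb Q)\Gamma_N$, the sum $\sum_{\gamma\in P(\mathbb Q)\backslash\mathrm{GSp}_{2N}(\mathbb Q)}\phi(\gamma g)$ can be taken over $\gamma\in\Gamma_N$; it agrees with $\Phi_{E_k}$ at real points and has the same invariance, so it equals $\Phi_{E_k}$. Now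
\[
|\det A|_p^k|\nu|_p^{-mk}=\delta_P^{1/2}(b)\,|\det A|_p^{k'-1/2}|\nu|_p^{-m(k'-1/2)}=\delta_P^{1/2}(b)\chi_{X_p}(b),
\]
so $\phi_p$ is the vector $\phi_0$ of $I(X_p)$, and $\mathsf T_tE_k=\hat t(X_p)E_k$.

Fix $T'$. Only finitely many $F_\ell(T';\cdot)$ differ from $1$, and $F_\ell(T';\ell^{-k})\to1$ as $k\to\infty$. So for large even $k$ the factor in front of $P_{t,T'}$ in \eqref{eq:star} is nonzero, and $P_{t,T'}(X)=\hat t(X)\tilde F_p(T';X)$ at $X=p^{-(k'-1/2)}$. Two Laurent polynomials that agree at infinitely many points are equal. Finally, \eqref{eq:star} for $E=F_f$, $X_\ell=\alpha_\ell$ shows that the cusp form $\mathsf T_tF_f$ has coefficient $\hat t(\alpha_p)A_f(T')$ at every $T'>0$.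
\end{proof}

\subsection{The dense orbit}
Let $G_j$ act on the right on row vectors $\mathbf V_j=\mathbb Q_p^{2j}$ with the form $\langle x,y\rangle=xJy^\top$. Let $e_i,f_i$ and $e_i',f_i'$ be the standard symplectic bases of $\mathbf V_n$ and $\mathbf V_r$, and identify $\mathbf V_N=\mathbf V_n\oplus\mathbf V_r$. This embeds
\[
H=\{(y,z)\in G_n\times G_r:\nu(y)=\nu(z)\}
\]
in $G_N$, compatibly with $Z\oplus W$ over $\mathbb R$. Put $K_H=H\cap K_N$. The group $P$ is the stabilizer of the Lagrangian $\mathcal L_0$ spanned by all $f_i,f_i'$, and $Px\mapsto\mathcal L_0x$ identifies $P\backslash G_N$ with the set of Lagrangians. Let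
\[
U_1=\langle f_{r+1},\dots,f_n\rangle,\qquad \mathcal L_1=U_1+\langle e_i+e_i',\ f_i-f_i':i\le r\rangle .
\]
The vectors $e_j,\,-f_i',\,e_i$ together with $f_j,\,e_i+e_i',\,f_i-f_i'$ (for $j>r$, $i\le r$, paired in this order) form a symplectic basis. The matrix $x_0$ with these rows lies in $\mathrm{Sp}_{2N}(\mathbb Z)\subset K_N$, and $\mathcal L_0x_0=\mathcal L_1$. Let $Q\subset G_n$ be the stabilizer of $U_1$. It contains the stabilizer of a standard isotropic flag, so $G_n=QK_n$. Let $\iota:U_1^\perp/U_1\to\mathbf V_r$ be given by $e_i\mapsto e_i'$, $f_i\mapsto-f_i'$, and for $y\in Q$ define $g_y$ by $\iota(x)g_y=\iota(xy)$.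

\begin{lemma}\label{lem:orbit}
\begin{enumerate}
\item[(i)] The set $Px_0H$ is dense in $G_N$.
\item[(ii)] The map $y\mapsto g_y$ is a homomorphism $Q\to G_r$ with $\nu(g_y)=\nu(y)$, and it maps $Q\cap K_n$ onto $K_r$.
\item[(iii)] There is a character $\Psi$ of $Q$, trivial on $Q\cap K_n$, such that $\phi(x_0(y,g_y)h)=\Psi(y)\phi(x_0h)$ for all $\phi\in I(\alpha)$, $y\in Q$, $h\in G_N$.
\item[(iv)] A right $K_H$-invariant $\phi\in I(\alpha)$ is determined by its values at $x_0(1,z)$, $z\in\mathrm{Sp}_{2r}(\mathbb Q_p)$.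
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The Lagrangians form a smooth irreducible variety, and those with $\mathcal L\cap\mathbf V_r=0$ form a Zariski-open subset containing $\mathcal L_1$; its points are therefore dense in the $p$-adic topology. We show that they form one $H$-orbit. Let $\mathcal L\cap\mathbf V_r=0$. The annihilator in $\mathbf V_r$ of the projection of $\mathcal L$ to $\mathbf V_r$ is $\mathcal L^\perp\cap\mathbf V_r=\mathcal L\cap\mathbf V_r=0$, so this projection is onto, and its kernel $U=\mathcal L\cap\mathbf V_n$ is isotropic of dimension $N-2r=n-r$. The projection of $\mathcal L$ to $\mathbf V_n$ is injective with image in $U^\perp$, and both have dimension $n+r$. Hence $\mathcal L=\{(x,\iota'(x)):x\in U^\perp\}$ for an isomorphism $\iota':U^\perp/U\to\mathbf V_r$ with $\langle\iota'x,\iota'x'\rangle=-\langle x,x'\rangle$. By Witt's theorem $\mathrm{Sp}(\mathbf V_n)$ moves $U$ to $U_1$, and then $\iota'^{-1}\iota\in\mathrm{Sp}(\mathbf V_r)$ moves $\iota'$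 to $\iota$.

(ii) We have $\langle\iota(x)g_y,\iota(x')g_y\rangle=-\langle xy,x'y\rangle=\nu(y)\langle\iota x,\iota x'\rangle$. An element of $Q\cap K_n$ preserves the lattice spanned by $e_i,f_i$ ($i\le r$) in $U_1^\perp/U_1$, so its image lies in $K_r$. To lift $u'\in K_r$, let $y$ act on $\langle e_i,f_i:i\le r\rangle$ by the transport of $u'$ under $\iota$, by $1$ on $f_j$ and by $\nu(u')$ on $e_j$ for $j>r$.

(iii) The element $(y,g_y)$ fixes $\mathcal L_1=\{(x,\iota x):x\in U_1^\perp\}$, so $b_y=x_0(y,g_y)x_0^{-1}\in P$. Put $\Psi(y)=\chi_\alpha\delta_P^{1/2}(b_y)$. For $y\in Q\cap K_n$ we have $b_y\in P\cap K_N$ because $x_0\in K_N$.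

(iv) By (i) and continuity, $\phi$ is determined by its values on $x_0H$. Write $h=(yu,z_1)$ with $y\in Q$, $u\in K_n$, and choose $u'\in K_r$ with $\nu(u')=\nu(u)$. Then $h=(y,g_y)(1,z)(u,u')$ with $z=g_y^{-1}z_1u'^{-1}$ of similitude $1$, and $\phi(x_0h)=\Psi(y)\phi(x_0(1,z))$.
\end{proof}

\subsection{Moving a Hecke operator from one factor to the other}
Define a linear map $t\mapsto t^\sharp$ from compactly supported right $K_n$-invariant functions on $G_n$ to right $K_r$-invariant functions on $G_r$ by $1_{yK_n}\mapsto\Psi(y)1_{g_yK_r}$ for $y\in Q$. Two representatives in $Q$ of the same coset differ by an element of $Q\cap K_n$, so this is well defined by Lemma~\ref{lem:orbit}(ii),(iii). The map preserves the support condition $v(\nu)=a$.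

\begin{lemma}\label{lem:sharp}
The map $\sharp$ is an algebra homomorphism $\mathcal H(G_n)\to\mathcal H(G_r)$.
\end{lemma}

\begin{proof}
Write $t^\sharp=\sum_it(y_i)\Psi(y_i)1_{g_{y_i}K_r}$ with representatives $y_i\in Q$. Any element of $K_r$ is $g_u$ with $u\in Q\cap K_n$. Left translation by $g_u$ replaces $y_i$ by $uy_i$, another system of representatives, and $t(uy_i)\Psi(uy_i)=t(y_i)\Psi(y_i)$. So $t^\sharp$ is bi-invariant. If $t_2$ is left $K_n$-invariant, then $(1_{yK_n}*t_2)(x)=t_2(y^{-1}x)$. Hence $t_1*t_2=\sum_{i,l}t_1(y_i)t_2(y_l)1_{y_iy_lK_n}$, and, because $t_2^\sharp$ is left $K_r$-invariant, $t_1^\sharp*t_2^\sharp=\sum_{i,l}t_1(y_i)t_2(y_l)\Psi(y_i)\Psi(y_l)1_{g_{y_i}g_{y_l}K_r}=(t_1*t_2)^\sharp$.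
\end{proof}

The product $G_n\times G_r$ does not embed in $G_N$, only $H$ does, so Hecke operators on the two factors must be applied with matching similitudes. Let $t\in\mathcal H(G_n)$ and $t_2\in\mathcal H(G_r)$ be supported on $v(\nu)=a$. For a right $K_N$-invariant $\Phi$ put
\[
\mathcal R(t\otimes t_2)\Phi(x)=\sum_{y,z}t(y)t_2(z)\Phi(x(y,z)),
\]
where $y,z$ run over representatives of $G_n/K_n$, $G_r/K_r$ of similitude exactly $p^a$. Another choice changes $(y,z)$ by an element of $K_H$. The result is right $K_H$-invariant: for $(u,u')\in K_H$ write $uy=y_1u_1$, $u'z=z_1u_1'$ with representatives $y_1,z_1$; then $\nu(u_1)=\nu(u)=\nu(u')=\nu(u_1')$, so $(u_1,u_1')\in K_H$, while $t(y_1)=t(y)$ and $t_2(z_1)=t_2(z)$.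

\begin{lemma}\label{lem:identity}
With $t'=t_2*(t^\sharp)^\vee$, which is supported on $v(\nu)=0$, we have in $I(\alpha)$
\begin{equation}\label{eq:identity}
\mathcal R(t\otimes t_2)\phi_0=\mathcal R(1_{K_n}\otimes t')\phi_0 .
\end{equation}
\end{lemma}

\begin{proof}
For $z\in G_r$ with $v(\nu(z))=0$ put $\Theta(z)=\phi_0(x_0(u,z))$ for any $u\in K_n$ with $\nu(u)=\nu(z)$, and put $\Theta(z)=0$ otherwise. Right $K_H$-invariance of $\phi_0$ shows that $\Theta$ does not depend on $u$ and is right $K_r$-invariant. By Lemma~\ref{lem:orbit}(iii),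
\begin{equation}\label{eq:Theta}
\phi_0(x_0(yu,z))=\Psi(y)\Theta(g_y^{-1}z)\qquad(y\in Q,\ u\in K_n,\ \nu(yu)=\nu(z)).
\end{equation}
For $y\in Q\cap K_n$ the left side is $\Theta(z)$ and $\Psi(y)=1$, so $\Theta$ is also left $K_r$-invariant.

Both sides of \eqref{eq:identity} are right $K_H$-invariant elements of $I(\alpha)$, so it suffices to compare them at $x_0(1,z)$ with $\nu(z)=1$. Choose representatives $y_i\in Q$ with $\nu(y_i)=p^a$, which is possible since $\nu(Q\cap K_n)=\mathbb Z_p^\times$. By \eqref{eq:Theta},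
\[
\mathcal R(t\otimes t_2)\phi_0(x_0(1,z))=\sum_{z_2}t_2(z_2)\sum_it(y_i)\Psi(y_i)\Theta(g_{y_i}^{-1}zz_2)=\sum_{z_2}t_2(z_2)(t^\sharp*\Theta)(zz_2),
\]
and the last sum is $(t^\sharp*\Theta*\check t_2)(z)$. Since $\Theta$ and $t^\sharp$ commute, this equals $(\Theta*t^\sharp*\check t_2)(z)$. The same formula for the pair $(1_{K_n},t')$, with $1_{K_n}^\sharp=1_{K_r}$, gives $(\Theta*\check t')(z)$, and $\check t'=t^\sharp*\check t_2$.
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $\pi,\pi'$ be unitary representations of $G_N$ with $K_N$-fixed vectors $v_0\neq0$ and $v_0'$ on which $\mathcal H(G_N)$ acts by the same character $\lambda$. If $\sum_ic_i\pi(h_i)v_0=0$, then $\sum_ic_i\pi'(h_i)v_0'=0$.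
\end{lemma}

\begin{proof}
All $y\in K_NgK_N$ give the same value of $\langle\pi(y)v_0,v_0\rangle$, and summing over $K_NgK_N/K_N$ gives $\lambda(1_{K_NgK_N})\|v_0\|^2$. So $\langle\pi(g)v_0,v_0\rangle=\omega(g)\|v_0\|^2$ with $\omega$ depending only on $\lambda$, and $\|\sum c_i\pi(h_i)v_0\|^2=\|v_0\|^2\sum_{i,l}c_i\bar c_l\,\omega(h_l^{-1}h_i)$. The same formula holds for $v_0'$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:eigen}]
Fix $p$ and take $\alpha=\alpha_p$. Then $I(\alpha_p)$ is unitary because $|\alpha_p|=1$, and by Lemma~\ref{lem:satake} the vectors $\phi_0$ and $\Phi_F$ have the same Hecke character. The identity \eqref{eq:identity} is a finite linear relation among right translates of $\phi_0$, so by Lemma~\ref{lem:transfer} it holds for $\Phi_F$ in $L^2$, hence pointwise by continuity.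

For adelic points $x_1,x_2$ of $\mathrm{GSp}_{2n}$, $\mathrm{GSp}_{2r}$ with $\nu(x_1)=\nu(x_2)$ we claim that
\[
\Phi_F((x_1,x_2))=\sum_i\Phi_{F_i}(x_1)\Phi_{g_i}(x_2).
\]
Both sides are left invariant under rational pairs and right invariant under $\hat{\mathbb Z}$-integral pairs. They agree on real pairs of positive similitude by \eqref{eq:restriction}, since $\nu^{Nk/2}=\nu^{nk/2}\nu^{rk/2}$ and $\mathfrak j$ is multiplicative in blocks. Every pair is a product of a rational, a real and an integral pair: use $\mathbb A^\times=\mathbb Q^\times\mathbb R_{>0}\hat{\mathbb Z}^\times$ and the matrices $\operatorname{diag}(1,\nu)$ to reduce to similitude $1$, then strong approximation for $\mathrm{Sp}_{2n}\times\mathrm{Sp}_{2r}$.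

Let $\lambda_i$ be the character of $\mathcal H(G_r)$ on $g_i$. Then \eqref{eq:identity} for $\Phi_F$ reads $\sum_i\lambda_i(t_2)(\mathsf T_tF_i)g_i=\sum_i\lambda_i(t')F_ig_i$, and linear independence of the $g_i$ gives
\begin{equation}\label{eq:eigenrel}
\lambda_i(t_2)\bigl[\mathsf T_tF_i-\lambda_i((t^\sharp)^\vee)F_i\bigr]=0
\end{equation}
for all $t,t_2$ supported on $v(\nu)=a$. It suffices to show that $F_i$ is an eigenfunction of $\mathsf T_t$ for real $t$ supported on one such set. If $\lambda_i(t_2)\ne0$ for some $t_2$ supported on $v(\nu)=a$, this follows from \eqref{eq:eigenrel}; for $a=0$ take $t_2=1_{K_r}$. Otherwise $\lambda_i$ vanishes on all functions supported on $v(\nu)=a$. (For $r=1$ and odd $a$ this happens if the $p$-th Hecke eigenvalue of $g_i$ is zero.) It then vanishes on those supported on $v(\nu)=-a$, because $\langle\mathsf T_sg_i,g_i\rangle=\langle g_i,\mathsf T_{\check s}g_i\rangle$ for real $s$. The function $\check t*t$ is supported on $v(\nu)=0$, so the case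 $a=0$ and Lemma~\ref{lem:sharp} give
\[
\mathsf T_{\check t*t}F_i=\lambda_i\bigl((t^\sharp)^\vee\bigr)\,\lambda_i\bigl(((\check t)^\sharp)^\vee\bigr)F_i=0,
\]
as $(t^\sharp)^\vee$ is supported on $v(\nu)=-a$. Hence $\|\mathsf T_tF_i\|_2^2=\langle\mathsf T_{\check t*t}F_i,F_i\rangle=0$, and $F_i$ is an eigenfunction with eigenvalue $0$.

Thus $\mathcal V$ is stable under all Hecke operators. They form a commuting family closed under adjoints, so $\mathcal V$ has an orthonormal basis of common eigenvectors.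
\end{proof}

\section{The form $\Omega$ and reduction to an arithmetic sum}\label{sec:omega}

Let $\Omega$ be the coefficient of $e(\frac12\operatorname{tr}RW)$ in $F_f(Z\oplus W)$. By \eqref{eq:restriction}, $\Omega\in\mathcal V$, and
\[
\Omega=\sum_{T_1}\beta(T_1)e(\operatorname{tr}T_1Z),\qquad\beta(T_1)=\sum_{\rho\in M_{n,r}(\mathbb Z)}A_f\begin{pmatrix}T_1&\rho/2\\\rho^\top/2&R/2\end{pmatrix}.
\]
Applying Parseval's identity to $\beta$ would leave us with sums over $\rho$ of growing length. The theta decomposition separates these sums from the coefficients.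

\subsection{Theta decomposition}
For symmetric $S$ of size $n$ and $\rho$ of size $n\times r$ put
\[
T_{S,\rho}=\begin{pmatrix}S+\frac12\rho R^{-1}\rho^\top&\rho/2\\\rho^\top/2&R/2\end{pmatrix}=\begin{pmatrix}S&0\\0&R/2\end{pmatrix}\left[\begin{pmatrix}1&0\\R^{-1}\rho^\top&1\end{pmatrix}\right].
\]
Then $\det2T_{S,\rho}=q\det2S$, and $T_{S,\rho}>0$ if and only if $S>0$. For $L\in M_{n,r}(\mathbb Z)$ and $U\in\mathrm{GL}_n(\mathbb Z)$,
\begin{equation}\label{eq:Tequiv}
T_{S,\rho+LR}=T_{S,\rho}\left[\begin{pmatrix}1&0\\L^\top&1\end{pmatrix}\right],\qquad T_{S[U],U^\top\rho}=T_{S,\rho}[U\oplus1_r].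
\end{equation}
Let $\mu$ run over the $q^n$ classes in $M_{n,r}(\mathbb Z)/M_{n,r}(\mathbb Z)R$. A rational $S>0$ is \emph{compatible} with $\mu$ if $T_{S,\rho}$ is half-integral for $\rho\in\mu$. By the first identity in \eqref{eq:Tequiv} this does not depend on the choice of $\rho$, and neither does the $\mathrm{GL}_N(\mathbb Z)$-class of $T_{S,\rho}$, which we denote $T_{S,\mu}$. The coefficient $A_f$ is a class function by \eqref{eq:ikeda} and \eqref{eq:invariance}. Substituting $T_1=S+\frac12\rho R^{-1}\rho^\top$ gives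
\[
\Omega=\sum_\mu\Omega_\mu\theta_\mu,\qquad\Omega_\mu=\sum_{S}A_f(T_{S,\mu})e(\operatorname{tr}SZ),\qquad\theta_\mu=\sum_{\rho\in\mu}e\bigl(\tfrac12\operatorname{tr}\rho R^{-1}\rho^\top Z\bigr),
\]
with $S$ compatible with $\mu$. In what follows $\Delta$, $D$, $\mathfrak f$ denote the invariants of $T_{S,\mu}$, so $\Delta=q\det2S$. Define
\begin{equation}\label{eq:Sf}
\mathcal S_f=\sum_{S/\mathrm{GL}_n(\mathbb Z)}\frac1{|\operatorname{Aut}S|}\sum_{\mu}c_f^*(D)\,\Delta^{-r/2}\min\bigl(1,(k^n/\Delta)^n\bigr)\,w_f(T_{S,\mu}),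
\end{equation}
the inner sum over $\mu$ compatible with $S$. By the second identity in \eqref{eq:Tequiv}, the inner sum depends only on the class of $S$.

\subsection{The two norms of $\Omega$}
Put $\kappa=k-\frac{n+1}2=k'+\frac{r-1}2$ and $\Gamma_n(s)=\pi^{n(n-1)/4}\prod_{j=0}^{n-1}\Gamma(s-\frac j2)$. Recall the integral $\int_{Y>0}e^{-\operatorname{tr}SY}\det Y^{s-(n+1)/2}dY=\Gamma_n(s)\det S^{-s}$.

\begin{lemma}\label{lem:L2}
We have $\|\Omega\|_2^2\le C\,\Gamma_n(\kappa)\,(2\pi)^{-n\kappa}q^\kappa\,\mathcal S_f$.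
\end{lemma}

\begin{proof}
For $Y\ge c1_n$ we have $|\theta_\mu|\le\sum_\rho\exp(-\pi c\operatorname{tr}\rho R^{-1}\rho^\top)\le C$, so $|\Omega|^2\le C\sum_\mu|\Omega_\mu|^2$ on the set \eqref{eq:siegelset}. For fixed $\mu$ the compatible $S$ lie in one coset of $\mathrm{Sym}_n^*(\mathbb Z)$, so the functions $e(\operatorname{tr}SX)$ are orthonormal on $|x_{ij}|\le\frac12$. With $\mathcal N(S)=\sum_\mu|A_f(T_{S,\mu})|^2$, a class function of $S$, we obtain
\[
\|\Omega\|_2^2\le C\int_{Y\in\mathcal R_n,\ \det Y\ge c}\ \sum_S\mathcal N(S)e^{-4\pi\operatorname{tr}SY}\det Y^{k-n-1}dY ,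
\]
where we enlarged the domain to the invariant condition $\det Y\ge c$. Write the sum over a class as $|\operatorname{Aut}S|^{-1}\sum_{U\in\mathrm{GL}_n(\mathbb Z)}$ and use $\operatorname{tr}S[U]Y=\operatorname{tr}S\,UYU^\top$. The translates of $\mathcal R_n$ cover $\{Y>0\}$ twice, so
\[
\|\Omega\|_2^2\le C\sum_{S/\mathrm{GL}_n(\mathbb Z)}\frac{\mathcal N(S)}{|\operatorname{Aut}S|}\mathcal J(S),\qquad\mathcal J(S)=\int_{Y>0,\ \det Y\ge c}e^{-4\pi\operatorname{tr}SY}\det Y^{k-n-1}dY .
\]
Insert $(\det Y/c)^b\ge1$ and extend the integral to all $Y>0$: $\mathcal J(S)\le c^{-b}\Gamma_n(\kappa+b)\det(4\pi S)^{-\kappa-b}$. Take $b=0$ and $b=n$, and use $\Gamma_n(\kappa+n)\le(\kappa+n)^{n^2}\Gamma_n(\kappa)$ and $\det S=\Delta/(2^nq)$. This gives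
\[
\mathcal J(S)\le C\,\Gamma_n(\kappa)(4\pi)^{-n\kappa}(2^nq)^\kappa\Delta^{-\kappa}\min\bigl(1,(k^n/\Delta)^n\bigr).
\]
Now apply \eqref{eq:Asq} and $k'-\frac12-\kappa=-\frac r2$.
\end{proof}

The factor $\Delta^{-r/2}$ in $\mathcal S_f$ is the source of the gain. The arithmetic input is that, for a suitable $f$, the remaining factors $c_f^*(D)w_f$ are on average no larger than $c^*_f(D_0)$.

\begin{proposition}\label{prop:choice}
Let $\epsilon>0$. For every sufficiently large even $k$ there is an $f$ with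
\[
c_f^*(D_0)>0\qquad\text{and}\qquad\mathcal S_f\le C_\epsilon\,k^{\frac{n(n+1-r)}2+\epsilon}\,c_f^*(D_0).
\]
\end{proposition}

The proof occupies Sections~\ref{sec:local}--\ref{sec:L}.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:eigen} and~\ref{prop:choice}]
Take $f$ as in Proposition~\ref{prop:choice} and consider $\beta(\frac12M)$. The term $\rho=0$ is $A_f(\frac12(M\oplus R))=c_f(|D_0|)$, because $D_0$ is fundamental, so $\mathfrak f=1$ and all $\tilde F_p$ are $1$. Any other nonzero term has $\rho\ne0$ and $2S=M-\rho R^{-1}\rho^\top>0$. There are $O(1)$ such $\rho$, since $\operatorname{tr}\rho R^{-1}\rho^\top<\operatorname{tr}M$. For each of them $\det2S<\det M$, so the integer $\Delta$ is at most $|D_0|-1$. Keeping the single term $(S,\mu)$ in \eqref{eq:Sf} gives $c_f^*(D)w_f(T_{S,\mu})\le C\mathcal S_f$, hence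
\[
|A_f(T_{S,\rho})|^2\le C(|D_0|-1)^{k'-1/2}\mathcal S_f\le C_\epsilon k^{C}\bigl(1-|D_0|^{-1}\bigr)^{k'-1/2}|c_f(|D_0|)|^2 .
\]
The factor on the right tends to $0$, so $|\beta(\frac12M)|^2\ge\frac14c_f^*(D_0)|D_0|^{k'-1/2}$ for large $k$.

Integrating over $X$ gives $\sup_X|\Omega(X+iY)|\ge|\beta(T_1)|e^{-2\pi\operatorname{tr}T_1Y}$. For $T_1=\frac12M$ and $Y=\frac k{2\pi}M^{-1}$ we have $4\pi\operatorname{tr}T_1Y=nk$, so
\[
\|\Omega\|_\infty^2\ge\tfrac14\,c_f^*(D_0)\,|D_0|^{k'-1/2}\Bigl(\frac k{2\pi e}\Bigr)^{nk}(\det M)^{-k}.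
\]
Divide by the bound of Lemma~\ref{lem:L2} and use $|D_0|=q\det M$. The powers of $q$, $\det M$ and $2\pi$ have exponents $k'-\frac12-\kappa$, $k'-\frac12-k$ and $n(\kappa-k)$, which do not depend on $k$. What remains is $(k/e)^{nk}/\Gamma_n(\kappa)$. Stirling's formula gives $\Gamma(k-a)\asymp(k/e)^kk^{-a-1/2}$ for fixed $a$, and summing $a+\frac12$ over $a=\frac{n+1}2+\frac j2$, $0\le j<n$, gives $\frac{n(n+1)}2+\frac{n(n-1)}4+\frac n2=\frac{3n(n+1)}4$. Therefore
\[
\frac{\|\Omega\|_\infty^2}{\|\Omega\|_2^2}\ge c\,k^{\frac{3n(n+1)}4}\,\frac{c_f^*(D_0)}{\mathcal S_f}\ge c_\epsilon\,k^{\frac{n(n+1)}4+\frac{nr}2-\epsilon}.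
\]
Let $G^{(1)},\dots,G^{(d)}$ be an orthonormal basis of $\mathcal V$ of Hecke eigenforms, $d\le Ck^{r(r+1)/2}$. By Cauchy--Schwarz, $|\Omega(Z)|^2\le\|\Omega\|_2^2\sum_i|G^{(i)}(Z)|^2$, so $\|\Omega\|_\infty^2\le\|\Omega\|_2^2\,d\,\max_i\|G^{(i)}\|_\infty^2$. Some $G=G^{(i)}$ thus has
\[
\|G\|_\infty^2\ge c_\epsilon\,k^{\frac{n(n+1)}4+\frac{nr}2-\frac{r(r+1)}2-\epsilon}=c_\epsilon\,k^{\frac{n(n+1)}4+\frac{r(n-r-1)}2-\epsilon}.
\]
For large $k$ we have $c_\epsilon\ge k^{-\epsilon}$, and taking square roots proves the theorem.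
\end{proof}

\begin{remark}\label{rem:hyp}
The congruence $r\equiv n\pmod2$ and the parity of $k$ are the conditions for the lift: $N$ is even and $k'\equiv m\pmod 2$. The inequality $r\le n$ is used in Lemma~\ref{lem:orbit}, since a Lagrangian of dimension $n+r$ can only project onto $\mathbf V_r$ if $n+r\ge2r$. For $0\le r\le n$ the excess $r(n-r-1)$ is positive exactly when $1\le r\le n-2$. Below, $m\ge2$ enters in Lemma~\ref{lem:local}(ii), and $n\ne2$ gives the absolute convergence of the Euler product in the proof of Lemma~\ref{lem:classes}.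
\end{remark}

\section{Mean squares of the local polynomials}\label{sec:local}

We do not estimate $\tilde F_p(T;\alpha)$ for individual $T$. The mass formula will turn the sum over classes in \eqref{eq:Sf} into a product of $p$-adic integrals of $|\tilde F_p|^2$, and these can be computed from Plancherel's theorem, because $b_p(T;X)$ is a Fourier series in $T$. Let $dT$ be the Haar probability measure on $\mathrm{Sym}_N^*(\mathbb Z_p)$; the set $\det T=0$ has measure zero. Fix $\alpha$ with $|\alpha|=1$ and put $w_p(T)=|\tilde F_p(T;\alpha)|^2$.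

\begin{lemma}\label{lem:Z}
Let $\mathcal Z(s)=\sum_\Lambda\operatorname{den}(\Lambda)^{-s}$, over $\Lambda\in\mathrm{Sym}_N(\mathbb Q_p)/\mathrm{Sym}_N(\mathbb Z_p)$.
\begin{enumerate}
\item[(i)] If $|X|^2=p^{-s}$ and $\mathcal Z(s)<\infty$, then $\int|b_p(T;X)|^2dT=\mathcal Z(s)$.
\item[(ii)] For $\eta>0$ we have $\mathcal Z(N+2\eta)\le C_\eta$, uniformly in $p$.
\item[(iii)] For odd $p$ we have $\mathcal Z(N+1)=1+p^{-1}+O(p^{-2})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The functions $T\mapsto\psi_p(\operatorname{tr}T\Lambda)$ are distinct characters of the compact group $\mathrm{Sym}_N^*(\mathbb Z_p)$, hence orthonormal. The partial sums of $b_p(\cdot;X)$ over $\operatorname{den}\Lambda\le p^j$ therefore converge in $L^2$, with squared norm tending to $\mathcal Z(s)$. For $\det T\ne0$ they are eventually equal to the polynomial $b_p(T;X)$.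

For (ii) and (iii) we count the $\Lambda$. Let $\mathcal I$ be the image of $x\mapsto\Lambda x$ from $\mathbb Z_p^N$ to $(\mathbb Q_p/\mathbb Z_p)^N$. It has order $\operatorname{den}\Lambda$ and is isomorphic to $A_\lambda=\bigoplus_j\mathbb Z/p^{\lambda_j}$ for a partition $\lambda_1\ge\dots\ge\lambda_N\ge0$. By symmetry of $\Lambda$, the kernel of the map is the annihilator $\mathcal I^\perp=\{x:x^\top\mathcal I=0\}$. So $\Lambda$ is determined by $\mathcal I$ and the symmetric pairing $x^\top\Lambda y\in\mathbb Q_p/\mathbb Z_p$ on $\mathbb Z_p^N/\mathcal I^\perp\cong A_\lambda$. A symmetric pairing is fixed by its values on pairs of generators, so there are at most $\prod_{i\le j}p^{\min(\lambda_i,\lambda_j)}=p^{\sum_jj\lambda_j}$ of them. The number of $\mathcal I$ of type $\lambda$ is at most $|\mathrm{Hom}(A_\lambda,(\mathbb Q_p/\mathbb Z_p)^N)|/|\operatorname{Aut}A_\lambda|=p^{N|\lambda|}/|\operatorname{Aut}A_\lambda|$. By \cite[II.1.6]{Macdonald},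
\[
|\operatorname{Aut}A_\lambda|=p^{\sum_j(2j-1)\lambda_j}\prod_{i\ge1}\prod_{l\le m_i(\lambda)}(1-p^{-l})\ge2^{-N}p^{\sum_j(2j-1)\lambda_j},
\]
where $m_i(\lambda)$ is the number of parts equal to $i$; there are at most $N$ factors, each at least $\frac12$. Hence at most $2^Np^{\sum_j(N+1-j)\lambda_j}$ classes $\Lambda$ have type $\lambda$, and each has $\operatorname{den}\Lambda=p^{|\lambda|}$.

A partition with at most $N$ parts is given by the numbers of columns of each height $h=1,\dots,N$ in its diagram, and a column of height $h$ adds $1$ to $\lambda_1,\dots,\lambda_h$. Therefore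
\[
\mathcal Z(N+2\eta)\le2^N\sum_\lambda p^{\sum_j(1-j-2\eta)\lambda_j}=2^N\prod_{h=1}^N\bigl(1-p^{-h(h-1)/2-2\eta h}\bigr)^{-1}\le2^N(1-2^{-2\eta})^{-N}.
\]
For $s=N+1$ the constant $2^N$ would spoil the term $p^{-1}$, so we count $|\lambda|=1$ exactly. These $\Lambda$ are $p^{-1}$ times a symmetric matrix of rank one over $\mathbb F_p$, given by a line and a nonzero scalar; there are $p^N-1$ of them, and they contribute $p^{-1}-p^{-N-1}$. The terms with $|\lambda|\ge2$ contribute at most
\[
2^N\sum_{|\lambda|\ge2}p^{-\sum_jj\lambda_j}=2^N\Bigl(\prod_{h=1}^N(1-p^{-h(h+1)/2})^{-1}-1-p^{-1}\Bigr)=O(p^{-2}).\qedhere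
\]
\end{proof}

\begin{lemma}\label{lem:local}
Let $0<\eta<\frac14$. With constants independent of $p$, $\varphi$ and $\alpha$:
\begin{enumerate}
\item[(i)] $\displaystyle\int_{\varphi_p(T)=\varphi}w_p\,dT\le C_\eta(2\varphi+1)\,p^{-\varphi(1-2\eta)}$ for all $\varphi\ge0$;
\item[(ii)] $\displaystyle\int_{\varphi_p(T)\ge1}w_p\,dT\le Cp^{-2}$ for odd $p$;
\item[(iii)] $\operatorname{vol}\{T:p\mid\det2T\}\le N/p$ for odd $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(iii) Modulo $p$, $\det2T$ is a nonzero polynomial of degree $N$ in independent uniformly distributed coordinates, and the Schwartz--Zippel lemma bounds the proportion of its zeros by $N/p$.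

(i) Plancherel's theorem at $|\alpha|=1$ gives a bound for the whole integral with no decay in $\varphi$. The functional equation lets us move to a larger circle, where the factor $X^{-\varphi}$ in $\tilde F_p$ is small; the radius is limited by the convergence of $\mathcal Z(s)$ in Lemma~\ref{lem:Z}(ii). Let $\varrho=p^{1/2-\eta}$ and write $\tilde F_p(T;X)=\sum_{|i|\le\varphi}a_iX^i$ with $a_i=a_{-i}$. By Cauchy--Schwarz, $\varrho^{2i}+\varrho^{-2i}\ge2$ and symmetry,
\[
w_p(T)\le(2\varphi+1)\sum_i|a_i|^2\le(2\varphi+1)\sum_i|a_i|^2\,\frac{\varrho^{2i}+\varrho^{-2i}}2=(2\varphi+1)\sum_i|a_i|^2\varrho^{2i}.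
\]
The last sum is the mean of $|\tilde F_p(T;\cdot)|^2$ over the circle of radius $\varrho$, that is, $\varrho^{-2\varphi}$ times the mean of $|F_p(T;X)|^2$ over $|X|=p^{-(N+1)/2}\varrho=p^{-m-\eta}$. On this circle $|1-X|\ge\frac12$, $|1-\xi_pp^mX|\le2$, $|1-p^{2m}X^2|\ge1-2^{-2\eta}$, and $|1-p^{2i}X^2|\ge\frac34$ for $i<m$. So $|\gamma_p|\ge c_\eta$ and $|F_p|^2\le C_\eta|b_p|^2$. Integrating over $T$ and using Lemma~\ref{lem:Z}(i),(ii) with $s=N+2\eta$ gives the bound $C_\eta(2\varphi+1)\varrho^{-2\varphi}$.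

(ii) Here we use Plancherel's theorem at $|\alpha|=1$ and subtract the contribution of $\varphi_p=0$, where $b_p=\gamma_p$ is explicit. Let $X=p^{-m-1/2}\alpha$, so $w_p=|F_p(T;X)|^2$ and $|X|^2=p^{-N-1}$. The estimates in (i) with $\eta$ replaced by $\frac12$ give $|\gamma_p|\ge c$. By Lemma~\ref{lem:Z}(i),(iii) it suffices to prove
\begin{equation}\label{eq:subtract}
\int_{\varphi_p=0}|\gamma_p(T;X)|^2dT\ge1+p^{-1}-O(p^{-2}).
\end{equation}
By \eqref{eq:phi}, $\varphi_p=0$ means $v:=v_p(\det2T)\in\{0,1\}$.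

\emph{The set $v=0$.} Here $\xi=\xi_p(T)=\pm1$ and $\gamma_p=(1-X)(1+\xi p^mX)\prod_{i<m}(1-p^{2i}X^2)$. Since $m\ge2$ we have $|X|\le p^{-5/2}$, and $|p^{2i}X^2|\le p^{-3}$ for $i<m$. So
\[
|\gamma_p|^2=\bigl(1+p^{-1}+2\xi p^{-1/2}\operatorname{Re}\alpha\bigr)\bigl(1+O(p^{-5/2})\bigr).
\]
The set $\{v=0,\ \xi=\pm1\}$ is the preimage of one $\mathrm{GL}_N(\mathbb F_p)$-orbit, so its volume is $v_\pm=p^{-m(2m+1)}|\mathrm{GL}_{2m}(\mathbb F_p)|/|\mathrm O_{2m}^\pm(\mathbb F_p)|$. With $|\mathrm{GL}_{2m}(\mathbb F_p)|=p^{m(2m-1)}\prod_{i\le2m}(p^i-1)$ and \eqref{eq:orth} this is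
\[
v_\pm=\tfrac12(1\pm p^{-m})\prod_{i=1}^m(1-p^{1-2i}).
\]
Thus $v_++v_-=1-p^{-1}+O(p^{-3})$ and $v_+-v_-=O(p^{-2})$, again by $m\ge2$. The dangerous term of size $p^{-1/2}$ cancels between the two signs, and the contribution to \eqref{eq:subtract} is $(1+p^{-1})(1-p^{-1})+O(p^{-5/2})=1+O(p^{-2})$.

\emph{The set $v=1$.} Here $\xi_p=0$, and $|\gamma_p|^2=1+O(p^{-1})$ because $|p^{2m}X^2|=p^{-1}$. The set where $T\bmod p$ has corank at least $2$ has volume $O(p^{2(N-2)-(2N-1)})=O(p^{-3})$: there are $O(p^{2(N-2)})$ planes in $\mathbb F_p^N$, and a given plane lies in the radical under $N+(N-1)$ independent linear conditions. Since $\operatorname{vol}\{v\ge1\}=1-v_+-v_-$, the set of corank $1$ has volume $p^{-1}+O(p^{-3})$. On a residue class of corank $1$, a change of basis depending only on the class gives $T=\bigl(\begin{smallmatrix}T_0&b\\b^\top&d\end{smallmatrix}\bigr)$ with $T_0$ invertible and $b\equiv0$, $d\equiv0\pmod p$. Then $\det T=\det T_0\,(d-b^\top T_0^{-1}b)$ with $b^\top T_0^{-1}b\in p^2\mathbb Z_p$,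 so $v=1$ if and only if $p^2\nmid d$, which has conditional probability $1-p^{-1}$. Hence $\operatorname{vol}\{v=1\}\geq p^{-1}-O(p^{-2})$, and the contribution to \eqref{eq:subtract} is at least $p^{-1}-O(p^{-2})$.
\end{proof}

\section{The sum over classes of given discriminant}\label{sec:classes}

For a fundamental $D$ with $(-1)^mD>0$ and $\mathfrak f\ge1$ let $\Delta=|D|\mathfrak f^2$ and
\[
\mathcal M_f(D,\mathfrak f)=\sum_{\substack{S/\mathrm{GL}_n(\mathbb Z)\\q\det2S=\Delta}}\frac1{|\operatorname{Aut}S|}\sum_\mu w_f(T_{S,\mu}),\qquad\mathfrak s(\mathfrak f)=\prod_{p\text{ odd},\ p^2\mid\mathfrak f}p .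
\]
The number $\Delta$ determines $D$ and $\mathfrak f$, so
\begin{equation}\label{eq:SfM}
\mathcal S_f=\sum_{D,\mathfrak f}c_f^*(D)\,\Delta^{-r/2}\min\bigl(1,(k^n/\Delta)^n\bigr)\,\mathcal M_f(D,\mathfrak f).
\end{equation}

\begin{lemma}\label{lem:classes}
For $\epsilon>0$ and $0<\eta<\frac14$ we have, uniformly in $f$ and $k$,
\[
\mathcal M_f(D,\mathfrak f)\le C_{\epsilon,\eta}\,\Delta^{\frac{n-1}2+\epsilon}\,\mathfrak f^{\,1+2\eta}\,\mathfrak s(\mathfrak f).
\]
\end{lemma}

The factor $\Delta^{(n-1)/2}$ matches the count $x^{(n+1)/2}$ of Section~\ref{ss:heuristic}. The loss $\mathfrak f^{1+2\eta}\mathfrak s(\mathfrak f)$ is harmless because only about $x/\mathfrak f^2$ discriminants $\Delta\le x$ have a given $\mathfrak f$, and $\sum_{\mathfrak f\leq x}\mathfrak s(\mathfrak f)/\mathfrak f$ grows like a power of $\log x$. There is no room for a larger loss. If we used Lemma~\ref{lem:local}(i) in place of (ii) for primes dividing $\mathfrak f$ exactly once, $\mathfrak s(\mathfrak f)$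 would become the product of all odd primes dividing $\mathfrak f$, and every odd squarefree $\mathfrak f$ would contribute $1$ to that sum.

\begin{proof}
\emph{Localization.} Put $B=2qS$. If $S$ is compatible with $\rho$, then $B=2qT_1-\rho(qR^{-1})\rho^\top$ is integral, and $\det B=q^{n-1}\Delta=:d$. For $B\in\mathrm{Sym}_n(\mathbb Z_p)$ with $\det B\ne0$ and $S=B/(2q)$ let
\[
W_p(B)=\sum_{\mu_p}|\tilde F_p(T_{S,\mu_p};\alpha_p)|^2,
\]
over the classes $\mu_p\in M_{n,r}(\mathbb Z_p)/M_{n,r}(\mathbb Z_p)R$ for which $T_{S,\mu_p}$ is half-integral over $\mathbb Z_p$. The identities \eqref{eq:Tequiv} hold over $\mathbb Z_p$, so $W_p$ is well defined and depends only on the $\mathrm{GL}_n(\mathbb Z_p)$-class of $B$. A global class $\mu$ is the same as a family $(\mu_p)_p$ by the Chinese remainder theorem, and half-integrality is a local condition. Hence $\sum_\mu w_f(T_{S,\mu})=\prod_pW_p(B)$, which is constant on genera. If $p\nmid2d$, then $p\nmid q\Delta$, there is one class $\mu_p$,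 it is compatible, and $\varphi_p=0$; so $W_p(B)=1$.

\emph{Local densities as volumes.} Let $\mathcal O$ be the $\mathrm{GL}_j(\mathbb Z_p)$-orbit of $B\in\mathrm{Sym}_j(\mathbb Z_p)$, $\det B\ne0$. It is compact, and open because $X\mapsto X^\top B+BX$ maps onto $\mathrm{Sym}_j(\mathbb Q_p)$. Let $a>v_p(\det B)$ be such that $\mathcal O$ is a union of residue classes modulo $p^a$. There are $\operatorname{vol}(\mathcal O)p^{aj(j+1)/2}$ such classes, and $\mathrm{GL}_j(\mathbb Z/p^a)$, of order $\operatorname{vol}(\mathrm{GL}_j(\mathbb Z_p))p^{aj^2}$, permutes them transitively. A solution of $B[X]\equiv B\pmod{p^a}$ has $(\det X)^2\equiv1\pmod p$, so the solutions form the stabilizer. Therefore, defining $\sigma_p$ in rank $j$ as in rank $n$,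
\begin{equation}\label{eq:orbit}
2\sigma_p(B)\operatorname{vol}(\mathcal O)=\operatorname{vol}(\mathrm{GL}_j(\mathbb Z_p))=\prod_{i=1}^j(1-p^{-i})\ge\tfrac14,
\end{equation}
and the limit defining $\sigma_p$ is attained at every such $a$. For $p\nmid2\det B$ we may take $a=1$, and \eqref{eq:orth} gives
\begin{equation}\label{eq:unimod}
\sigma_p(B)=\prod_{i\le(j-1)/2}(1-p^{-2i})\quad(j\text{ odd}),\qquad\sigma_p(B)=(1\mp p^{-j/2})\prod_{i<j/2}(1-p^{-2i})\quad(j\text{ even}).
\end{equation}
For $j=n$, which is odd or at least $4$, this yields $\prod_{p\nmid2d}\sigma_p(B)^{-1}\le C$. A positive genus of determinant $d$ is determined by its orbits $\mathcal O_p$ at the primes $p\mid2d$, which lie in $\{\det B\in d(\mathbb Z_p^\times)^2\}$, and $\sigma_p^{-1}\le8\operatorname{vol}(\mathcal O_p)$ by \eqref{eq:orbit}. Summing \eqref{eq:mass} over genera with the weight $\prod W_p$, and extending to all families of orbits, gives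
\begin{equation}\label{eq:Mlocal}
\mathcal M_f(D,\mathfrak f)\le C\,d^{\frac{n+1}2}\prod_{p\mid2d}8\,\mathcal I_p,\qquad\mathcal I_p=\int_{B\in\mathrm{Sym}_n(\mathbb Z_p),\ \det B\in d(\mathbb Z_p^\times)^2}W_p(B)\,dB .
\end{equation}

\emph{Comparison with an integral in degree $N$.} In $\mathcal I_p$ the lower block of $T$ is fixed to be $R/2$, whereas Lemma~\ref{lem:local} integrates over all $T$. We let the lower block vary in the orbit $\mathcal O_R$ of $R/2$, which has positive volume. Take $\alpha=\alpha_p$ in $w_p$ and let $\mathcal E$ be the set of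
\[
T=\begin{pmatrix}T_1&\rho_0/2\\\rho_0^\top/2&T_2\end{pmatrix}\in\mathrm{Sym}_N^*(\mathbb Z_p),\qquad T_2\in\mathcal O_R,\quad\det2T\in\Delta(\mathbb Z_p^\times)^2 .
\]
Fix $T_2=\frac12R[U]$ with $U\in\mathrm{GL}_r(\mathbb Z_p)$. Then $T[1_n\oplus U^{-1}]=T_{S,\rho}$ with $\rho=\rho_0U^{-1}$ and $S=T_1-\frac12\rho R^{-1}\rho^\top$, and the condition on $\det2T$ becomes $q\det2S\in\Delta(\mathbb Z_p^\times)^2$, that is, $\det B\in d(\mathbb Z_p^\times)^2$. The map $\rho_0\mapsto\rho$ preserves measure, each class $\mu_p$ has measure $|q|_p^n$, and for fixed $\rho$ the map $T_1\mapsto S$ is a translation onto the set of $S$ compatible with $\rho$. Let $dB=c_p\,dS$, where $dS$ gives $\mathrm{Sym}_n^*(\mathbb Z_p)$ volume $1$; then $c_p=1$ for $p\nmid2q$. We obtain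
\[
\int_{\mathcal E}w_p\,dT=\operatorname{vol}(\mathcal O_R)\,|q|_p^n\,c_p^{-1}\,\mathcal I_p .
\]
For $p\nmid2q$, \eqref{eq:orbit} and \eqref{eq:unimod} in rank $r$ give $\sigma_p(R/2)\le2$ and $\operatorname{vol}(\mathcal O_R)\ge\frac1{16}$. The finitely many $p\mid2q$ affect only the constant. On $\mathcal E$ we have $v_p(\det2T)=v:=v_p(\Delta)$ and $\varphi_p(T)=\varphi:=v_p(\mathfrak f)$, so $\mathcal I_p\le C\mathcal I_p'$, where $\mathcal I'_p$ is the integral of $w_p$ over all $T$ with these two invariants.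

\emph{The local bounds.} We claim that $\mathcal I_p'\le C_\eta(2\varphi+1)p^{-v+\varphi(1+2\eta)}\epsilon_p$, where $\epsilon_p=p$ if $p$ is odd and $\varphi\ge2$, and $\epsilon_p=1$ otherwise. Let $p$ be odd, so $\varphi=\lfloor v/2\rfloor$.
\begin{itemize}
\item If $v=0$ or $v=1$, then $w_p=1$, and the volume is at most $1$, respectively $N/p$ by Lemma~\ref{lem:local}(iii).
\item If $v=2$ or $v=3$, then $\varphi=1$, and Lemma~\ref{lem:local}(ii) gives $Cp^{-2}\le Cp^{-v+1+2\eta}$.
\item If $v\ge4$, then $\varphi\ge2$ and $v\le2\varphi+1$, so Lemma~\ref{lem:local}(i) applies with $p^{-\varphi(1-2\eta)}=p^{-2\varphi+\varphi(1+2\eta)}\le p\cdot p^{-v+\varphi(1+2\eta)}$.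
\end{itemize}
For $p=2$, Lemma~\ref{lem:local}(i) and $v\le2\varphi+3$ give the claim with a factor $8$. Insert these bounds in \eqref{eq:Mlocal}. We have $\prod p^{-v}=\Delta^{-1}$, $\prod p^{\varphi}=\mathfrak f$, $\prod\epsilon_p=\mathfrak s(\mathfrak f)$, and $\prod_{p\mid2d}C_\eta(2\varphi+1)\ll_{\epsilon,\eta}\Delta^\epsilon$ by the divisor bound. Since $d^{(n+1)/2}\le C\Delta^{(n+1)/2}$, the lemma follows.
\end{proof}

\section{Averages of $L$-values and the choice of $f$}\label{sec:L}

For a single $f$ we have no lower bound for $c_f^*(D_0)$ and no sharp upper bound for $c_f^*(D)$. Since the bound of Lemma~\ref{lem:classes} does not depend on $f$ and all terms are nonnegative, averages over $f$ suffice. In this section $D$ runs over fundamental discriminants with $(-1)^mD>0$, and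
\[
\mathcal A(D)=\sum_f\omega_fL(\tfrac12,f\times\chi_D)\ge0 .
\]

\begin{lemma}\label{lem:L}
For large $k$ we have \textup{(a)} $\mathcal A(D_0)\ge1$, and \textup{(b)} $\sum_{|D|\le x}\mathcal A(D)\le Cx$ for all $x\ge1$.
\end{lemma}

Petersson's formula handles $|D|$ up to a small multiple of $k'$, where the Bessel functions are exponentially small. We need $|D|$ up to $k^n$ and beyond, and for these we bound the coefficients of $h_f$ by its norm instead. The two ranges overlap up to a constant factor.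

\begin{proof}
\emph{Small $|D|$.} The twist $f_D(z)=\sum_j\lambda_f(j)j^{k'-1/2}\chi_D(j)e(jz)$ satisfies the functional equation $f_D(i/(|D|y))=(-1)^{k'}\operatorname{sgn}(D)\,y^{2k'}f_D(iy/|D|)$, and the sign is $+1$ because $k'\equiv m\pmod2$. Splitting $\int_0^\infty f_D(iy/|D|)y^{k'-1}dy$ at $y=1$ gives
\[
L(\tfrac12,f\times\chi_D)=2\sum_{j\ge1}\frac{\lambda_f(j)\chi_D(j)}{\sqrt j}\,\mathcal Q\Bigl(\frac{2\pi j}{|D|}\Bigr),\qquad\mathcal Q(t)=\frac1{\Gamma(k')}\int_t^\infty e^{-u}u^{k'-1}du\in[0,1].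
\]
Let $|D|\le k'/1000$ and $j_0=2k'|D|/\pi$. For $j\le\max(j_0,1)$ we have $4\pi\sqrt j\le0.32k'$. With $l=2k'-1$ and $|J_l(t)|\le(t/2)^l/l!\le(et/2l)^l$ we get $|J_l(4\pi\sqrt j/c)|\le(4c)^{-l}$ for large $k'$. As $|S(1,j;c)|\le c$, \eqref{eq:petersson} gives $\sum_f\omega_f\lambda_f(j)=\delta_{j=1}+O(4^{-k'})$; in particular $\sum_f\omega_f\le2$. There are $O(k'^2)$ such $j$, so they contribute $2\mathcal Q(2\pi/|D|)+O(e^{-ck'})$ to $\mathcal A(D)$. For $j>j_0$ put $t=2\pi j/|D|>4k'$. Inserting $e^{(u-t)/2}\ge1$ gives $\mathcal Q(t)\le2^{k'}e^{-t/2}\le e^{-0.3k'}e^{-t/4}$. With $|\lambda_f(j)|\le\tau(j)\le2\sqrt j$ these $j$ contribute $\ll e^{-0.3k'}\sum_je^{-\pi j/(2|D|)}\ll e^{-0.3k'}|D|$. Hence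
\[
\mathcal A(D)=2\mathcal Q(2\pi/|D|)+O(e^{-ck'})\qquad(|D|\le k'/1000).
\]
Since $1-\mathcal Q(t)\le t^{k'}/k'!\to0$ for $t\le2\pi$, this proves (a). It also gives $\mathcal A(D)\le3$, hence (b) for $x\le k'/1000$.

\emph{Large $|D|$.} Let $0<y_0\le1$ and $z\in\mathcal H_1$. We bound the number of $\gamma\in\Gamma_\infty\backslash\mathrm{SL}_2(\mathbb Z)$ with $\operatorname{Im}\gamma z\ge y_0$, where $\Gamma_\infty$ is the stabilizer of $\infty$. The number depends only on the orbit of $z$, so let $y=\operatorname{Im}z\ge\sqrt3/2$. The condition is $|cz+d|^2\le y/y_0$ for the bottom row $\pm(c,d)$. It forces $c\le(yy_0)^{-1/2}$ and leaves at most $2\sqrt{y/y_0}+1$ values of $d$ for each $c\ge1$. The number is at most $1+2/y_0+(yy_0)^{-1/2}\le C/y_0$. As $|h_f|^2y^{k'+1/2}$ is $\Gamma_0(4)$-invariant, folding the strip into a fundamental domain gives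
\[
\frac C{y_0}\ge\int_{y_0}^\infty\!\!\int_0^1|h_f|^2y^{k'-3/2}dx\,dy=\sum_j\frac{|c_f(j)|^2}{(4\pi j)^{k'-1/2}}\int_{4\pi jy_0}^\infty e^{-u}u^{k'-3/2}du .
\]
Let $x\ge k'$ and $y_0=k'/(8\pi x)$. For $j\le x$ we have $4\pi jy_0\le k'/2$, and the last integral is at least $\frac12\Gamma(k'-\frac12)$ for large $k'$: the gamma distribution with parameter $s=k'-\frac12$ has mean and variance $s$, so by Chebyshev's inequality it gives $[0,k'/2]$ mass $O(1/k')$. Keeping the terms $j=|D|\le x$ yields $\sum_{|D|\le x}c_f^*(D)\le C\mathcal Gx/k'$, that is, $\sum_{|D|\le x}\omega_fL(\frac12,f\times\chi_D)\le Cx/k'$ by \eqref{eq:KZ}. There are $O(k')$ forms $f$, so (b) holds for $x\ge k'$. For $k'/1000\le x\le k'$ the sum is at most its value at $k'$, which is at most $Ck'\le1000Cx$.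
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:choice}]
Let $\epsilon_1>0$ and $\eta>0$ be small. By \eqref{eq:SfM}, \eqref{eq:KZ} and Lemma~\ref{lem:classes},
\[
\mathcal S_f\le\mathcal G\sum_{D,\mathfrak f}\omega_fL(\tfrac12,f\times\chi_D)\,u(D,\mathfrak f),\qquad u(D,\mathfrak f)=C_{\epsilon_1,\eta}\,\Delta^{\frac{n-1-r}2+\epsilon_1}\mathfrak f^{\,1+2\eta}\mathfrak s(\mathfrak f)\min\bigl(1,(k^n/\Delta)^n\bigr),
\]
and $u$ does not depend on $f$. Hence $\sum_f\mathcal S_f\le\mathcal G\mathcal W$ with $\mathcal W=\sum_{D,\mathfrak f}\mathcal A(D)u(D,\mathfrak f)$.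

\emph{Bound for $\mathcal W$.} Consider the terms with $x\le\Delta<2x$, $x=2^j\geq1$. Then $\mathfrak f\le\sqrt{2x}$ and $|D|<2x/\mathfrak f^2$, and Lemma~\ref{lem:L}(b) bounds the sum of $\mathcal A(D)$ by $Cx/\mathfrak f^2$. With $\vartheta=\frac{n+1-r}2+\epsilon_1+\eta$ and $\mathfrak f^{2\eta}\le(2x)^\eta$, these terms contribute
\[
\ll x^\vartheta\min\bigl(1,(k^n/x)^n\bigr)\sum_{\mathfrak f\le\sqrt{2x}}\frac{\mathfrak s(\mathfrak f)}{\mathfrak f}.
\]
Since $\mathfrak s$ is multiplicative,
\[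
\sum_{\mathfrak f\le\sqrt{2x}}\frac{\mathfrak s(\mathfrak f)}{\mathfrak f}\le\prod_{p\le\sqrt{2x}}\Bigl(1+\frac1p+\sum_{j\ge2}p^{1-j}\Bigr)=\prod_{p\le\sqrt{2x}}\Bigl(1+\frac2p+O(p^{-2})\Bigr)\ll(\log3x)^2\ll_\eta x^\eta .
\]
We have $0<\vartheta+\eta<n$, because $\frac{n+1-r}2\le\frac n2$. So the dyadic bounds $x^{\vartheta+\eta}\min(1,(k^n/x)^n)$ increase geometrically up to $x=k^n$ and decrease geometrically after that, and $\mathcal W\ll k^{n(\vartheta+\eta)}$. Choosing $n(\epsilon_1+2\eta)\le\epsilon$ gives $\mathcal W\le C_\epsilon k^{n(n+1-r)/2+\epsilon}$. Also $\mathcal W\ge\mathcal A(D_0)u(D_0,1)>0$.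

\emph{Choice of $f$.} By \eqref{eq:KZ} and Lemma~\ref{lem:L}(a), $\sum_fc_f^*(D_0)=\mathcal G\mathcal A(D_0)\ge\mathcal G$. If every $f$ with $c_f^*(D_0)>0$ had $\mathcal S_f>2\mathcal Wc_f^*(D_0)$, then $\sum_f\mathcal S_f\ge2\mathcal W\mathcal G$, which contradicts $\sum_f\mathcal S_f\le\mathcal G\mathcal W$ as $0<\mathcal W<\infty$. So some $f$ has $c_f^*(D_0)>0$ and $\mathcal S_f\le2\mathcal Wc_f^*(D_0)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and Corollary~\ref{cor:main} follows by letting $\epsilon\to0$ and choosing the best $r$.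

\begin{thebibliography}{9}

\bibitem{DK}
Soumya Das, Hariram Krishna, \emph{Bounds for the Bergman kernel and the sup-norm of holomorphic Siegel cusp forms}, arXiv:2206.02190 (2022).

\bibitem{Ikeda}
Ikeda, Ann. of Math. \textbf{154} (2001).

\bibitem{Kitaoka}
Kitaoka, \emph{Arithmetic of Quadratic Forms}.

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions}.

\end{thebibliography}
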